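# Missing rays and infinitely many components in the 2-term silting quiver

## 1. The Kronecker algebra and its one missing ray

Let $k$ be a field, $X_0=kx\oplus ky$ a two-dimensional space, and
$$K=\begin{pmatrix}k&X_0\\0&k\end{pmatrix}.$$
Modules are right modules, and $P_i=e_iK$. Since $\operatorname{Hom}(e_iK,e_jK)=e_jKe_i$, we have $\operatorname{Hom}(P_2,P_1)=X_0$, $\operatorname{Hom}(P_1,P_2)=0$ and $\operatorname{End}P_i=k$. So an $a\times b$ matrix $f$ over $X_0$ is a map $P_2^b\to P_1^a$. Put $P_2^b$ in degree $-1$ and $P_1^a$ in degree $0$, and call the resulting complex $P_f$.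

When is $\operatorname{Hom}(P_f,P_f[1])=0$ in the homotopy category? A chain map $P_f\to P_f[1]$ is an arbitrary map $P_2^b\to P_1^a$, that is, any matrix in $M_{a\times b}(X_0)$. It is null-homotopic exactly when it has the form $\rho f+f\sigma$ with $\rho\in M_a(k)$, $\sigma\in M_b(k)$. So we ask whether
$$M_a(k)f+fM_b(k)=M_{a\times b}(X_0).$$
Let us try small sizes.

* If $a=0$ or $b=0$, there is nothing to check.
* Size $2\times1$: for $f=\binom{x}{y}$ the vectors $\rho f$ already fill $X_0^2$, because $\rho_{i1}x+\rho_{i2}y$ is an arbitrary element of $X_0$ in each row. So the condition holds. The same works for $f=(x\ \,y)$ of size $1\times 2$.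
* Size $1\times1$: the left side is $kf$, of dimension at most $1$, while $\dim X_0=2$. The condition fails for every $f$.
* Size $N\times N$: the source $M_N(k)\oplus M_N(k)$ has dimension $2N^2$, but $(1,-1)$ maps to $f-f=0$. So the image has dimension at most $2N^2-1<2N^2=\dim M_{N\times N}(X_0)$. The condition fails for every $f$.
* Size $3\times 2$: for $f=\begin{pmatrix}x&0\\y&x\\0&y\end{pmatrix}$ the source has dimension $9+4=13$, the target has dimension $12$, and $(1,-1)$ is in the kernel. Nothing else is (Lemma 5 below), so the condition holds.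

Record the size $a\times b$ by the vector $(a,-b)\in\mathbb Z^2$. We shall see that the vectors
$$u_n=(n+1,-n),\qquad w_n=(n,-n-1)\qquad(n\ge0)$$
are all realized. They approach the ray of $(1,-1)$ from both sides, and that ray itself is never hit.

These complexes are the building blocks of the silting complexes of $K$. Each silting complex (defined in Section 2) has two summands, whose vectors span a cone in the plane. The cones are those of $(u_n,u_{n+1})$, those of $(w_n,w_{n+1})$, and three more in the other quadrants. Silting complexes are joined when their cones share a side. (All this is the case $R_1=S_1=X_1=0$ of Section 10.) Going around the plane, one meets a single two-sided infinite line of cones whose two ends both creep up to the missing ray of $(1,-1)$. The graph is connected, because if the missing ray blocks one way round, one goes the other way. Removing one ray from the punctured plane does not disconnect it. Removing two does.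

So one asks whether an algebra can have several missing rays with silting cones in between, and even infinitely many.

## 2. Two-term silting complexes and their order

Let $A$ be a finite dimensional $k$-algebra, and $|A|$ the number of isomorphism classes of simple modules. (We keep right modules; for left modules use $A^{op}$.) We work in $\mathsf K^{\mathrm b}(\operatorname{proj}A)$, the bounded homotopy category of finitely generated projective modules. It is a Krull–Schmidt category, and all its Hom spaces are finite dimensional over $k$.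

**Definition.** A complex is *2-term* if its terms vanish outside degrees $-1,0$. A complex $T$ is *presilting* if $\operatorname{Hom}(T,T[i])=0$ for all $i>0$, and *silting* if moreover $\mathsf K^{\mathrm b}(\operatorname{proj}A)$ is the smallest thick subcategory containing it. It is *basic* if its indecomposable summands are pairwise non-isomorphic. The set of isomorphism classes of basic 2-term silting complexes is $\mathsf{2\text{-}silt}\,A$, ordered by
$$T\ge U\iff\operatorname{Hom}(T,U[i])=0\text{ for all }i>0.$$
$\operatorname{Hasse}(\mathsf{2\text{-}silt}\,A)$ is its Hasse quiver, and components are those of the underlying graph. The *$g$-vector* of a 2-term complex $P$ is $g(P)=[P^0]-[P^{-1}]\in K_0(\operatorname{proj}A)\cong\mathbb Z^{|A|}$.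

For example, $A$ (made basic) and $A[1]$ are 2-term silting and $A\ge A[1]$. For $A=k$ we get $\mathsf{2\text{-}silt}\,k=\{k>k[1]\}$. For $K$ above, $g(P_f)=(a,-b)$.

Two facts are known. If $A$ is hereditary, or if $\mathsf{2\text{-}silt}\,A$ is finite, then $\operatorname{Hasse}(\mathsf{2\text{-}silt}\,A)$ is connected. And for every field $k$ and every $N\ge1$ there is an algebra $A_N$ with $|A_N|=2$ whose Hasse quiver has precisely $N$ components. The question, which comes from Aoki, Higashitani, Iyama, Kase and Mizuno, *Fans and polytopes in tilting theory II: $g$-fans of rank 2* (arXiv:2301.01498), is whether there can be infinitely many components. The answer is yes: over every field there is such an algebra, already with $|A|=2$, and one example has dimension $20$.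

We quote three facts from Aihara–Iyama, *Silting mutation in triangulated categories* (J. London Math. Soc. 2012), only for $\mathsf K^{\mathrm b}(\operatorname{proj}A)$. The finiteness of its Hom spaces is part of the setting; in particular the third fact is not claimed for Krull–Schmidt categories without such a condition.

* (Thm 2.11) $\ge$ is a partial order on basic silting objects.
* (Thm 2.27) The indecomposable summands of a basic silting object form a $\mathbb Z$-basis of $K_0$.
* (Thm 2.35) $U$ is an irreducible left mutation of $T$ if and only if $T>U$ and no silting $V$ satisfies $T>V>U$. An irreducible mutation replaces exactly one indecomposable summand.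

The third fact speaks about all silting objects, and our poset contains only the 2-term ones. The first lemma bridges this gap.

**Lemma 1.** If $T,U$ are 2-term silting, $V$ is silting and $T\ge V\ge U$, then $V$ is 2-term. Consequently, neighbors in $\operatorname{Hasse}(\mathsf{2\text{-}silt}\,A)$ share all but one indecomposable summand.

*Proof.* For degree reasons $A\ge T$ and $U\ge A[1]$, so $A\ge V\ge A[1]$. Take $V$ minimal, that is, with radical differentials. Suppose its top nonzero degree is $e>0$. Then $H^e(V)=\operatorname{Hom}(A,V[e])=0$, so $V^{e-1}\to V^e$ is an epimorphism onto a projective module, hence split, which is impossible for a radical map to $V^e\ne0$. Suppose its lowest nonzero degree is $-s\le-2$. Every map $V^{-s}\to A$ is a chain map $V\to A[s]$, and $\operatorname{Hom}(V,A[s])=0$ since $V\ge A[1]$ and $s\ge2$. So every such map factors through the radical map $V^{-s}\to V^{-s+1}$ and is radical. But $V^{-s}\neq0$ is projective, so it has an indecomposable summand that is also a summand of $A$, and this gives a non-radical map $V^{-s}\to A$.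 This is a contradiction.

Hence a covering relation in $\mathsf{2\text{-}silt}\,A$ is a covering relation among all silting objects, and Thm 2.35 applies. $\square$

The next lemma completes a presilting complex to a silting one, in a largest possible way.

**Lemma 2.** Every 2-term presilting $U$ is a summand of a 2-term silting complex: there is $B\in\mathsf{2\text{-}silt}\,A$ with $U\in\operatorname{add}B$ and $B\ge T$ for every 2-term silting $T$ with $U\in\operatorname{add}T$. If $|A|=2$, a basic 2-term presilting complex has at most two indecomposable summands, and it is silting if it has two.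

*Proof.* Take a right $\operatorname{add}U$-approximation $U'\to A[1]$ and a triangle $A\to E\to U'\to A[1]$. As $E$ is the cone of $U'[-1]\to A$, it has terms $U'^{-1}$ in degree $-1$ and $U'^0\oplus A$ in degree $0$. So $E$ is 2-term.

* $\operatorname{Hom}(U,E[i])=0$ for $i>0$. For $i\ge2$ this holds for degree reasons. For $i=1$ use the exact sequence $\operatorname{Hom}(U,U')\to\operatorname{Hom}(U,A[1])\to\operatorname{Hom}(U,E[1])\to\operatorname{Hom}(U,U'[1])=0$, whose first map is onto.
* Let $T$ be 2-term silting with $U\in\operatorname{add}T$, or $T=U$. Then $\operatorname{Hom}(E,T[i])=0$ for $i>0$, because $\operatorname{Hom}(U',T[i])=0=\operatorname{Hom}(A,T[i])$.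
* $\operatorname{Hom}(E,E[i])=0$ for $i>0$, because $\operatorname{Hom}(U',E[i])=0$ by the first bullet and $\operatorname{Hom}(A,E[i])=0$.

So $E\oplus U$ is presilting, and its thick closure contains $A$ by the triangle. Let $B$ be its basic part; the second bullet gives $B\ge T$. If $|A|=2$, then $B$ has exactly two indecomposable summands by Thm 2.27. Starting from a basic $U$, this proves the last sentence. $\square$

**Lemma 3.** If $P=(P^{-1}\xrightarrow{f}P^0)$ is minimal and presilting, then $P^{-1}$ and $P^0$ have no common nonzero summand.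

*Proof.* As in Section 1, $\operatorname{Hom}(P,P[1])=0$ says that every map $P^{-1}\to P^0$ has the form $hf+fh'$. As $f$ is radical, every such map is radical. $\square$

Suppose $|A|=2$, with indecomposable projectives $P_1,P_2$. The $g$-vector of a presilting $P$ then determines its terms: if $g(P)=(a,-b)$ with $a,b\ge0$, then $P$ has the form $P_2^b\to P_1^a$. In particular $g(P)=0$ forces $P=0$.

## 3. Missing rays separate components

Here is the argument that turns missing rays into components. Assume $|A|=2$. For $T=T_1\oplus T_2\in\mathsf{2\text{-}silt}\,A$ put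
$$C(T)=\{\lambda_1g(T_1)+\lambda_2g(T_2):\lambda_i\ge0\}\setminus\{0\}.$$
Since $g(T_1),g(T_2)$ is a basis, $C(T)$ is convex and does not contain $0$.

**Lemma 4.** Let $0\neq v\in\mathbb Z^2$ be a vector that is not the $g$-vector of any 2-term presilting complex. Then $C(T)$ avoids the ray $\mathbb R_{>0}v$ for every $T$. Let $v,v'$ be two such vectors on different rays, and let $\Sigma$ be one of the two open sectors they bound. If $\mathcal C$ is a component of the Hasse quiver and $C(T)$ meets $\Sigma$ for some $T\in\mathcal C$, then $C(T')\subseteq\Sigma$ for all $T'\in\mathcal C$.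

*Proof.* If $C(T)$ meets the ray, it contains $v=\lambda_1g(T_1)+\lambda_2g(T_2)$ with $\lambda_i\ge0$. As the $g(T_i)$ form a $\mathbb Z$-basis, the $\lambda_i$ are integers, and $T_1^{\lambda_1}\oplus T_2^{\lambda_2}$ is presilting with $g$-vector $v$, a contradiction.

By Lemma 1, neighbors $T,T'$ share an indecomposable summand, so $C(T)\cap C(T')\ne\emptyset$. Hence $C(\mathcal C)=\bigcup_{T\in\mathcal C}C(T)$ is a union of connected sets, indexed by a connected graph, with adjacent ones meeting. So it is connected. It lies in $\mathbb R^2\setminus(\{0\}\cup\mathbb R_{>0}v\cup\mathbb R_{>0}v')$, in which $\Sigma$ is open and closed, and it meets $\Sigma$. Therefore $C(\mathcal C)\subseteq\Sigma$. $\square$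

So it suffices to find an algebra with infinitely many missing rays and, in infinitely many of the sectors between them, a presilting complex.

## 4. Thickening the Kronecker algebra

The plan is to enlarge $K$ by a nilpotent part of degree 1, so that the complexes with vectors $u_n$ survive but those with vector $u_n+u_{n+1}$ are destroyed for infinitely many $n$.

**Definition.** A *thickening* of $K$ is a finite dimensional algebra $A=\begin{pmatrix}R&X\\0&S\end{pmatrix}$ with $R=k\oplus R_1$, $S=k\oplus S_1$, $X=X_0\oplus X_1$, $X_0=kx\oplus ky$, where $R_1^2=0$, $S_1^2=0$, $R_1X_0\subseteq X_1$, $X_0S_1\subseteq X_1$ and $R_1X_1=0=X_1S_1$.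

All products of two elements of degree 1 vanish, so associativity is automatic for any choice of bilinear maps $R_1\times X_0\to X_1$ and $X_0\times S_1\to X_1$. The rings $R,S$ are local with residue field $k$, so $|A|=2$. With $P_i=e_iA$ we have $\operatorname{End}P_1=R$, $\operatorname{End}P_2=S$, $\operatorname{Hom}(P_2,P_1)=X$, $\operatorname{Hom}(P_1,P_2)=0$. Composition is multiplication. For $f\in M_{a\times b}(X)$ let $P_f=(P_2^b\xrightarrow{f}P_1^a)$. It is automatically minimal, and by Lemma 3 every presilting $P$ with $g(P)=(a,-b)$, $a,b\ge0$, is some $P_f$.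

For $f\in M_{a\times b}(X)$ and $g\in M_{a'\times b'}(X)$ the computation of Section 1 gives
$$\operatorname{Hom}(P_f,P_g[1])=M_{a'\times b}(X)\big/\big(M_{a'\times a}(R)f+gM_{b'\times b}(S)\big),\tag{1}$$
and $\operatorname{Hom}(P_f,P_g[i])=0$ for $i\ge2$. If $f,g$ have entries in $X_0$, the subspace is graded, and the quotient is $E_0(f,g)\oplus E_1(f,g)$ with
$$E_0(f,g)=\frac{M_{a'\times b}(X_0)}{M_{a'\times a}(k)f+gM_{b'\times b}(k)},\qquad E_1(f,g)=\frac{M_{a'\times b}(X_1)}{M_{a'\times a}(R_1)f+gM_{b'\times b}(S_1)}.\tag{2}$$
Also put $H(f,g)=\{(\rho,\sigma)\in M_{a'\times a}(k)\times M_{b'\times b}(k):\rho f=g\sigma\}$. All three are additive in $f$ and in $g$.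

Let $J_n,L_n$ be the $(n+1)\times n$ matrices with $J_ne_i=e_i$, $L_ne_i=e_{i+1}$ (indices from $0$), and put
$$f_n=J_nx+L_ny\quad\text{of size }(n+1)\times n,\qquad f'_n=J_n^Tx+L_n^Ty\quad\text{of size }n\times(n+1).$$
So $g(P_{f_n})=u_n$ and $g(P_{f'_n})=w_n$. For example $f_1=\binom xy$, and $f_2$ is the $3\times2$ matrix of Section 1. Lemma 5 will show $E_0(f_m,f_n)=0$ for $m\le n+1$. So everything depends on $E_1$.

**First try: enlarge one side only.** Take $R_1=0$ and $X_1=X_0\otimes S_1$ with $S_1\neq0$. Then $E_1(f_n,f_n)=M_{(n+1)\times n}(X_1)/f_nM_n(S_1)$ has dimension at least $(2n(n+1)-n^2)\dim S_1>0$ for $n\ge1$. So $P_{f_n}$ is no longer presilting. The complexes that were to populate the sectors are gone.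

**Second try: enlarge both sides symmetrically.** Let $\dim R_1=\dim S_1=s$ with bases $r_j$, $s_j$, let $X_1=X_0\otimes S_1$, and let $r_jx=xs_j$, $r_jy=ys_j$. Now $E_1(f,g)$ is a direct sum of $s$ copies of $E_0(f,g)$, so the $P_{f_n}$ are presilting. But $E_1(f_{n+1},f_n)=E_0(f_{n+1},f_n)^s=0$ as well. So $P_{f_n}\oplus P_{f_{n+1}}$ is presilting, and the vector $u_n+u_{n+1}$ is realized. No ray has gone missing.

The second try fails at one point only, and a dimension count shows what to change. With $\dim R_1=\dim S_1=s$ and $\dim X_1=2s$, the map defining $E_1(f_{n+1},f_n)$ goes from a space of dimension $s\big((n+1)(n+2)+n(n+1)\big)=2s(n+1)^2$ to one of dimension $2s(n+1)^2$. It is a *square* linear system. For $E_1(f_n,f_n)$ the source exceeds the target by $s\big((n+1)^2+n^2-2n(n+1)\big)=s$. So there is room for a bimodule structure in which $E_1(f_n,f_n)$ vanishes for every $n$, while the square system is singular for infinitely many $n$.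

What do we gain when $Y_n:=E_1(f_{n+1},f_n)\ne0$? A complex with $g$-vector $u_n+u_{n+1}$ will turn out to be $P_f$ with $f=\begin{pmatrix}f_n&*\\0&f_{n+1}\end{pmatrix}$, where only the class $\eta\in Y_n$ of the corner matters, and it is presilting if and only if $k\eta=Y_n$. If $\dim Y_n\le1$ this can be achieved. If $\dim Y_n\ge2$ it cannot, and the ray is missing. So we need a singular system of corank at least $2$. It is enough to find corank $1$ and then take several copies.

**The algebra.** Fix $\ell\ge1$. Let $R_1$ have basis $r_{1t},r_{2t}$ and $S_1$ have basis $s_{1t},s_{2t}$ ($1\le t\le\ell$). Let $X_1$ have basis $xs_{jt},ys_{jt}$ ($j=1,2$), with the evident map $X_0\otimes S_1\to X_1$. Let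
$$r_{1t}x=xs_{1t}+ys_{2t},\quad r_{2t}x=xs_{2t},\quad r_{1t}y=ys_{1t},\quad r_{2t}y=xs_{1t}+ys_{2t}.\tag{3}$$
This defines a thickening $A_\ell$ of $K$. We have $\dim_kA_\ell=2(1+2\ell)+(2+4\ell)=8\ell+4$, so $\dim A_2=20$.

**Theorem 1.** For $\ell\ge2$, $\operatorname{Hasse}(\mathsf{2\text{-}silt}\,A_\ell)$ has infinitely many connected components.

**Theorem 2.** Let $\ell\ge2$. Put $u_n=(n+1,-n)$, $w_n=(n,-n-1)$ for $n\ge0$, and $v_n=u_n+u_{n+1}$, $v'_n=w_n+w_{n+1}$. The components of $\operatorname{Hasse}(\mathsf{2\text{-}silt}\,A_\ell)$ are exactly: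

* $C_\infty$, containing $A_\ell$ and $A_\ell[1]$;
* for each $q\ge0$, $C_q^+$: all $T$ whose $g$-vector cone lies strictly between the rays of $v_{3q}$ and $v_{3q+3}$;
* for each $q\ge0$, $C_q^-$: all $T$ whose cone lies strictly between the rays of $v'_{3q+1}$ and $v'_{3q+4}$.

The underlying graph of each is a two-sided infinite line. So there are exactly $\aleph_0$ components. Moreover, for every field $k$ and every $n$, an algebra with $|A|=n$ and infinitely many components exists if and only if $n\ge2$.

**The first missing ray, by hand.** Take $v_0=u_0+u_1=(3,-1)$. A presilting complex with this $g$-vector is $P_f$ with $f\in M_{3\times1}(X)$. The degree-0 parts of the three entries lie in the plane $X_0$, so after an invertible row operation over $k$ we may assume that the third entry $z$ lies in $X_1$. Call the other entries $f_1,f_2$. The third coordinate of any element of $M_3(R)f+fS$ lies in $Rf_1+Rf_2+Rz+zS$, which is contained in $kf_1+kf_2+kz+R_1X_0$. By (3), $R_1X_0$ is spanned by the $xs_{1t}+ys_{2t}$, $xs_{2t}$, $ys_{1t}$, and so it has dimension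 $3\ell$. Therefore this space has dimension at most $3\ell+3$, while $\dim X=4\ell+2$. For $\ell\ge2$ we have $3\ell+3<4\ell+2$, so $M_3(R)f+fS\ne X^3$: the ray of $v_0$ is missing. For $\ell=1$ this count gives no obstruction. Indeed $Y_0=X_1/R_1X_0$ is then one-dimensional, and Proposition 7 below, with $\eta\ne0$ in $Y_0=M_{1\times1}(Y_0)$, gives a presilting complex with $g$-vector $v_0$. So the copies are needed.

## 5. A recurrence of period six

In this section $A=A_\ell$. The purpose is to compute $H$, $E_0$ and $E_1$ for the matrices $f_n$.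

**Lemma 5.** For $m,n\ge0$:

(a) $\dim H(f_m,f_n)=\max(0,n-m+1)$.

(b) $E_0(f_m,f_n)=0$ if $m\le n+1$.

(c) $E_1(f_m,f_n)=0$ if $m\le n$; and $\dim E_1(f_{n+1},f_n)$ is $\ell$ if $3\mid n$ and $0$ otherwise.

*Proof of (a).* The equation $\rho f_m=f_n\sigma$ means $\rho J_m=J_n\sigma$ and $\rho L_m=L_n\sigma$, with $\rho$ of size $(n+1)\times(m+1)$ and $\sigma$ of size $n\times m$. Entrywise: $\sigma_{ij}=\rho_{ij}=\rho_{i+1,j+1}$ for $0\le i\le n-1$, $0\le j\le m-1$; $\rho_{nj}=0$ for $j\le m-1$; $\rho_{0j}=0$ for $1\le j\le m$. So $\rho$ is constant along each diagonal $i-j=d$ and determines $\sigma$. A diagonal with $d<0$ contains $(0,-d)$ and is zero. A diagonal with $d\ge0$ and $d>n-m$ contains $(n,n-d)$ with $n-d\le m-1$ and is zero. A diagonal with $0\le d\le n-m$ meets no vanishing condition, and its value is free.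

*Proof of (b).* The kernel of $(\rho,\sigma)\mapsto\rho f_m+f_n\sigma$ is isomorphic to $H(f_m,f_n)$ by changing the sign of $\sigma$. Hence
$$\dim E_0(f_m,f_n)=2(n+1)m-(n+1)(m+1)-nm+\dim H(f_m,f_n)=m-n-1+\dim H(f_m,f_n),$$
which is $0$ for $m\le n+1$ by (a).

*Proof of (c).* By (3) the spaces split according to the index $t$. So $E_1$ is a direct sum of $\ell$ copies of the case $\ell=1$, and we let $\ell=1$ and drop $t$.

**Step 1: the small cases.** If $m=0$, the matrices have no columns and the space is $0$. If $n=0$, $m=1$, then $E_1(f_1,f_0)=X_1/(R_1x+R_1y)=X_1/\langle xs_1+ys_2,\,xs_2,\,ys_1\rangle$ has dimension $1$. From now on $m,n\ge1$.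

**Step 2: pass to the dual.** Write $\rho=\rho_1r_1+\rho_2r_2$ and $\sigma=\sigma_1s_1+\sigma_2s_2$. By (3), the coefficients of $\rho f_m+f_n\sigma$ at $xs_1,\,ys_1,\,xs_2,\,ys_2$ are
$$\rho_1J_m+\rho_2L_m+J_n\sigma_1,\quad\rho_1L_m+L_n\sigma_1,\quad\rho_2J_m+J_n\sigma_2,\quad\rho_1J_m+\rho_2L_m+L_n\sigma_2.$$
A linear form on $M_{(n+1)\times m}(X_1)$ is a quadruple $(\alpha,\beta,\gamma,\delta)$ of $m\times(n+1)$ matrices, paired by the trace with these four coefficients in this order. Put $\varepsilon=\alpha+\delta$. The form vanishes for all $\rho_1$, $\rho_2$, $\sigma_1$, $\sigma_2$, respectively, if and only if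
$$J_m\varepsilon+L_m\beta=0,\quad L_m\varepsilon+J_m\gamma=0,\quad\alpha J_n+\beta L_n=0,\quad\gamma J_n+\delta L_n=0.$$
So $E_1(f_m,f_n)^*$ is the space of such quadruples.

**Step 3: eliminate everything except $\varepsilon$.** Put $\varepsilon_{-1,j}=\varepsilon_{m,j}=0$. The first equation says, row by row, $\varepsilon_{0j}=0$ and $\beta_{ij}=-\varepsilon_{i+1,j}$. The second says $\gamma_{ij}=-\varepsilon_{i-1,j}$ and $\varepsilon_{m-1,j}=0$. The third and fourth then say
$$\alpha_{ij}=-\beta_{i,j+1}=\varepsilon_{i+1,j+1}\ (0\le j\le n-1),\qquad\delta_{ij}=-\gamma_{i,j-1}=\varepsilon_{i-1,j-1}\ (1\le j\le n).$$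
The remaining entries $\delta_{i0}$ and $\alpha_{in}$ are determined by $\varepsilon=\alpha+\delta$. In the columns $1\le j\le n-1$, where both $\alpha$ and $\delta$ are already known, $\varepsilon=\alpha+\delta$ is a condition. So the dual of $E_1(f_m,f_n)$ is isomorphic to the space of $\varepsilon\in M_{m\times(n+1)}(k)$ with $\varepsilon_{0j}=\varepsilon_{m-1,j}=0$ for all $j$ and
$$\varepsilon_{ij}=\varepsilon_{i+1,j+1}+\varepsilon_{i-1,j-1}\qquad(0\le i\le m-1,\ 1\le j\le n-1).\tag{4}$$

**Step 4: solve along diagonals.** All conditions stay within one diagonal. Fix $d=j-i$ and put $a_i=\varepsilon_{i,i+d}$ for $\max(0,-d)\le i\le\min(m-1,n-d)$.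

* Let $d\ge1$. The diagonal starts in row $0$, with $a_0=0$ and $a_{-1}=0$. If $i\ge0$ and $i+1$ is in the range, then $1\le i+d\le n-1$, and (4) gives $a_{i+1}=a_i-a_{i-1}$. So all $a_i=0$.
* Let $d\le n-m$. The diagonal ends in row $m-1$, with $a_{m-1}=0$ and $a_m=0$. If $i\le m-1$ and $i-1$ is in the range, then $1\le i+d\le m-1+d\le n-1$, and (4) gives $a_{i-1}=a_i-a_{i+1}$. So all $a_i=0$.

If $m\le n$, every $d$ is covered, and $E_1(f_m,f_n)=0$. If $m=n+1$, only $d=0$ remains: a sequence $a_0,\dots,a_n$ with $a_0=0=a_n$ and $a_{i+1}=a_i-a_{i-1}$ for $1\le i\le n-1$. So $a_i=a_1c_i$, where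
$$(c_0,c_1,c_2,\dots)=(0,1,1,0,-1,-1,0,\dots)$$
has period $6$, and the last condition is $a_1c_n=0$. As $c_n=0$ if $3\mid n$ and $c_n=\pm1$ otherwise, in every field, the dimension is $1$ if $3\mid n$ and $0$ otherwise. $\square$

For instance, for $n=3$, $m=4$ the solution is $\varepsilon=\operatorname{diag}(0,1,1,0)$, with $\alpha=\operatorname{diag}(1,1,0,-1)$, $\delta=\operatorname{diag}(-1,0,1,1)$. The nonzero entries of $\beta$ and $\gamma$ are $\beta_{01}=\beta_{12}=\gamma_{21}=\gamma_{32}=-1$. One checks the four equations of Step 2 directly.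

## 6. Presilting complexes and rigid matrices

We now make precise that only the class of the corner matters, for all multiples of $u_n$ and $u_{n+1}$ at once.

**Definition.** For a finite dimensional space $Y$, a matrix $\eta\in M_{c\times d}(Y)$ is *rigid* if $M_c(k)\eta+\eta M_d(k)=M_{c\times d}(Y)$. Two matrices are *equivalent* if they lie in one orbit of $GL_c(k)\times GL_d(k)$.

For $Y=X_0$ this is the condition of Section 1. For $Y=k$, the $1\times1$ matrix $(1)$ is rigid. For $\dim Y=2$ no $1\times 1$ matrix is.

**Lemma 6.** (a) Two rigid elements of $M_{c\times d}(Y)$ are equivalent. (b) If $\dim Y\ge2$ and $N\ge1$, then $M_{N\times N}(Y)$ has no rigid element.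

*Proof.* (a) Rigidity is surjectivity of a linear map, so it persists over $\bar k$. There it says that the orbit map of $\eta$ has surjective differential at the identity. So the orbit is dense, hence open, in the irreducible variety $M_{c\times d}(Y\otimes\bar k)$. Two such orbits meet, so they coincide. A matrix in $M_{c\times d}(Y)$ is a representation of the Kronecker quiver with $\dim Y$ arrows, and equivalence is isomorphism of representations. By the Noether–Deuring theorem, representations that become isomorphic over $\bar k$ are isomorphic over $k$.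

(b) The map $(\rho,\sigma)\mapsto\rho\eta+\eta\sigma$ has $(1,-1)$ in its kernel. So its image has dimension at most $2N^2-1<N^2\dim Y$. $\square$

**Proposition 7.** Let $A$ be a thickening of $K$. Let $F_1,F_2$ be matrices over $X_0$ of sizes $a_i\times b_i$, let $u^{(i)}=(a_i,-b_i)$, and assume

* (C1) $E_0(F_i,F_j)=0$ for all $i,j$;
* (C2) $E_1(F_1,F_1)=E_1(F_2,F_2)=E_1(F_1,F_2)=0$;
* (C3) $H(F_i,F_i)=k\cdot\mathrm{id}$ for $i=1,2$, and $H(F_2,F_1)=0$.

Put $Y=E_1(F_2,F_1)$ and fix a linear section $s:Y\to M_{a_1\times b_2}(X_1)$. For $\eta\in M_{c\times d}(Y)$ let $f_\eta=F_1^{\oplus c}\oplus F_2^{\oplus d}+s(\eta)$, where $s$ is applied entrywise and $s(\eta)$ sits in the block (rows of $F_1^{\oplus c}$, columns of $F_2^{\oplus d}$). Then: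

(a) $P_{f_\eta}$ is presilting if and only if $\eta$ is rigid.

(b) Every 2-term presilting $P$ with $g(P)=cu^{(1)}+du^{(2)}$, $c,d\in\mathbb Z_{\ge0}$, is isomorphic to $P_{f_\eta}$ for a rigid $\eta\in M_{c\times d}(Y)$.

*Proof.* **Step 1: split the presilting condition by degree.** Let $(a,-b)=cu^{(1)}+du^{(2)}$ and $f=f_0+f_1\in M_{a\times b}(X)$, with $f_i$ over $X_i$. (Here $f_0$ and $f_1$ are the homogeneous parts of $f$, not the matrices of Section 4.) By (1), $P_f$ is presilting if and only if
$$\Phi:M_a(R)\oplus M_b(S)\to M_{a\times b}(X),\qquad(\rho,\sigma)\mapsto\rho f+f\sigma$$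
is onto. $\Phi$ maps the degree-1 part of the source to that of the target by $\Phi_1(\rho_1,\sigma_1)=\rho_1f_0+f_0\sigma_1$, and it induces $\Phi_0(\rho_0,\sigma_0)=\rho_0f_0+f_0\sigma_0$ on the degree-0 quotients. The snake lemma gives an exact sequence
$$\ker\Phi_0\to\operatorname{coker}\Phi_1\to\operatorname{coker}\Phi\to\operatorname{coker}\Phi_0\to0.$$
So $\Phi$ is onto if and only if

(i) $f_0$ is rigid in $M_{a\times b}(X_0)$, and

(ii) the connecting map $\ker\Phi_0\to\operatorname{coker}\Phi_1$, $(\rho_0,\sigma_0)\mapsto[\rho_0f_1+f_1\sigma_0]$, is onto.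

**Step 2: identify (ii) when $f_0=F_1^{\oplus c}\oplus F_2^{\oplus d}$.** Then (i) holds by (C1). By (C2), $\operatorname{coker}\Phi_1=E_1(f_0,f_0)=M_{c\times d}(Y)$: only the block with rows from $F_1$ and columns from $F_2$ survives. Let $\eta\in M_{c\times d}(Y)$ be the class of $(f_1)_{12}$. Next, $\ker\Phi_0=\{(\rho,-\sigma):(\rho,\sigma)\in H(f_0,f_0)\}$. In block form, $H(F_2,F_1)=0$ gives $\rho_{12}=0$ and $\sigma_{12}=0$, and $H(F_i,F_i)=k\cdot\mathrm{id}$ says that $(\rho_{11},\sigma_{11})$ and $(\rho_{22},\sigma_{22})$ are given by arbitrary $\theta_1\in M_c(k)$ and $\theta_2\in M_d(k)$. The $(1,2)$ block of $\rho f_1-f_1\sigma$ is therefore $\rho_{11}(f_1)_{12}-(f_1)_{12}\sigma_{22}$, with class $\theta_1\eta-\eta\theta_2$. So (ii) holds if and only if $\eta$ is rigid. Taking $f=f_\eta$ proves (a).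

**Step 3: bring an arbitrary presilting complex to this form.** By Lemma 3, $P\cong P_f$ with $f\in M_{a\times b}(X)$. By (i), $f_0$ is rigid, and $F_1^{\oplus c}\oplus F_2^{\oplus d}$ is rigid by (C1) and has the same size. By Lemma 6(a) for $X_0$, after replacing $f$ by $pfq^{-1}$ with $p\in GL_a(k)$, $q\in GL_b(k)$, we may assume $f_0=F_1^{\oplus c}\oplus F_2^{\oplus d}$. Let $\eta$ be as in Step 2. Then $f_1-s(\eta)$ has class $0$ in $E_1(f_0,f_0)$, so $f_1-s(\eta)=\rho_1f_0+f_0\sigma_1$ with $\rho_1\in M_a(R_1)$, $\sigma_1\in M_b(S_1)$. As products of two degree-1 factors vanish,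
$$(1-\rho_1)f(1-\sigma_1)=f_0+f_1-\rho_1f_0-f_0\sigma_1=f_\eta.$$
The matrices $1-\rho_1$ and $1-\sigma_1$ are invertible, so $P\cong P_{f_\eta}$, and $\eta$ is rigid by (a). $\square$

For $A=A_\ell$, Lemma 5 shows that $F_1=f_n$, $F_2=f_{n+1}$ satisfy (C1)–(C3) for every $n\ge0$, with $\dim Y=\ell$ if $3\mid n$ and $Y=0$ otherwise.

## 7. Infinitely many components

*Proof of Theorem 1.* Let $\ell\ge2$ and $A=A_\ell$.

**Step 1: the rays of $v_{3q}$ are missing.** Let $3\mid n$ and $N\ge1$. A 2-term presilting complex with $g$-vector $Nv_n=Nu_n+Nu_{n+1}$ would give, by Proposition 7(b) with $c=d=N$, a rigid element of $M_{N\times N}(Y)$ with $\dim Y=\ell\ge2$. This contradicts Lemma 6(b).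

**Step 2: the sectors between them are disjoint and populated.** Order vectors $(a,-b)$ with $a>0$ by $b/a$. For $u_n=(n+1,-n)$ and $v_n=(2n+3,-(2n+1))$ this ratio is $\frac{t}{t+1}$ with $t=n$ and $t=n+\frac12$, respectively, and $\frac t{t+1}$ increases with $t$. So the open sectors $\Sigma_q$ strictly between the rays of $v_{3q}$ and $v_{3q+3}$, $q\ge0$, are disjoint, and $u_{3q+1}\in\Sigma_q$. By Lemma 5(b),(c), $E_0(f_{3q+1},f_{3q+1})=E_1(f_{3q+1},f_{3q+1})=0$, so $P_{f_{3q+1}}$ is presilting. By Lemma 2 there is $T^{(q)}\in\mathsf{2\text{-}silt}\,A$ with $P_{f_{3q+1}}\in\operatorname{add}T^{(q)}$, and then $u_{3q+1}\in C(T^{(q)})$.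

**Step 3: separate.** By Lemma 4, all cones of the component of $T^{(q)}$ lie in $\Sigma_q$. As the $\Sigma_q$ are disjoint, $T^{(0)},T^{(1)},T^{(2)},\dots$ lie in pairwise different components. $\blacksquare$

## 8. The other side of $(1,-1)$

For Theorem 2 we need every silting complex. First we treat the matrices $f'_n$, still for $A=A_\ell$. Because (3) is not symmetric under transposition, $E_1$ has to be computed anew, and the residue class mod $3$ changes.

**Lemma 8.** For $m,n\ge0$:

(a) $\dim H(f'_m,f'_n)=\max(0,m-n+1)$.

(b) $E_0(f'_m,f'_n)=0$ if $n\le m+1$.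

(c) $E_1(f'_m,f'_n)=0$ if $n\le m$; and $\dim E_1(f'_m,f'_{m+1})$ is $\ell$ if $m\equiv1\pmod3$ and $0$ otherwise.

*Proof.* Over $X_0$ and $k$ transposition is harmless: $\rho f'_m=f'_n\sigma$ becomes $\sigma^Tf_n=f_m\rho^T$. So $H(f'_m,f'_n)\cong H(f_n,f_m)$, and likewise $E_0(f'_m,f'_n)\cong E_0(f_n,f_m)$. Then (a) and (b) follow from Lemma 5.

For (c) let $\ell=1$ again. If $n=0$ the space is $0$. Let $n\ge1$.

**Step 1: the dual.** As in Lemma 5, the dual of $E_1(f'_m,f'_n)$ is the space of quadruples of $(m+1)\times n$ matrices with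
$$J_m^T\varepsilon+L_m^T\beta=0,\quad L_m^T\varepsilon+J_m^T\gamma=0,\quad\alpha J_n^T+\beta L_n^T=0,\quad\gamma J_n^T+\delta L_n^T=0,\quad\varepsilon=\alpha+\delta.$$
Entries with column index outside $[0,n-1]$ are read as $0$. The third and fourth equations say
$$\alpha_{ij}=-\beta_{i,j-1},\qquad\gamma_{ij}=-\delta_{i,j-1}\qquad(0\le i\le m,\ 0\le j\le n).$$
In particular $\beta_{i,n-1}=0=\gamma_{i0}$ for all $i$.

**Step 2: the case $m=0$.** The first two equations are void. The case $n\le m$ is done, and for $n=1$ we get $\beta=\gamma=0$ and hence $\alpha=\delta=0$. So $E_1(f'_0,f'_1)=0$, as claimed.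

**Step 3: eliminate, for $m\ge1$.** The first two equations say $\beta_{ij}=-\varepsilon_{i-1,j}$ for $1\le i\le m$ and $\gamma_{ij}=-\varepsilon_{i+1,j}$ for $0\le i\le m-1$. With $\beta_{i,n-1}=0=\gamma_{i0}$ this forces
$$\varepsilon_{i,n-1}=0\ (i\le m-1),\qquad\varepsilon_{i0}=0\ (i\ge1).$$
Moreover
$$\alpha_{ij}=\varepsilon_{i-1,j-1}\ (i\ge1),\quad\alpha_{0j}=-\beta_{0,j-1},\quad\delta_{ij}=\varepsilon_{i+1,j+1}\ (i\le m-1),\quad\delta_{mj}=-\gamma_{m,j+1}.$$
Now impose $\varepsilon=\alpha+\delta$ row by row. In row $0$ it reads $\varepsilon_{0j}=-\beta_{0,j-1}+\varepsilon_{1,j+1}$. For $1\le j\le n-1$ this determines $\beta_{0,0},\dots,\beta_{0,n-2}$, and for $j=0$ it requires $\varepsilon_{00}=\varepsilon_{11}$. In row $m$ it reads $\varepsilon_{mj}=\varepsilon_{m-1,j-1}-\gamma_{m,j+1}$. For $0\le j\le n-2$ this determines $\gamma_{m,1},\dots,\gamma_{m,n-1}$, and for $j=n-1$ it requires $\varepsilon_{m,n-1}=\varepsilon_{m-1,n-2}$. In the rows between it reads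
$$\varepsilon_{ij}=\varepsilon_{i-1,j-1}+\varepsilon_{i+1,j+1}\qquad(1\le i\le m-1,\ 0\le j\le n-1).\tag{5}$$
So the dual is isomorphic to the space of $\varepsilon$ with these properties.

**Step 4: diagonals.** Let $n\le m+1$, fix $d=i-j$, and put $a_j=\varepsilon_{j+d,j}$ for $\max(0,-d)\le j\le\min(n-1,m-d)$.

* Let $d\ge1$. Then $a_0=\varepsilon_{d0}=0$ and $a_{-1}=0$. If $j\ge0$ and $j+1$ is in the range, then $1\le j+d\le m-1$, and (5) gives $a_{j+1}=a_j-a_{j-1}$. So all vanish.
* Let $d\le m-n$. The range ends at $j=n-1$, in a row $n-1+d\le m-1$. So $a_{n-1}=0$, and $a_n=0$. If $j\le n-1$ and $j-1$ is in the range, then $1\le j+d\le n-1+d\le m-1$, and (5) gives $a_{j-1}=a_j-a_{j+1}$. So all vanish.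

If $n\le m$, every $d$ is covered. If $n=m+1$, only $d=0$ remains: $a_0,\dots,a_m$ with $a_0=a_1$, $a_{j+1}=a_j-a_{j-1}$ for $1\le j\le m-1$, and $a_m=a_{m-1}$. The first two conditions give $a_j=a_0c_{j+1}$. The last reads $a_0(c_{m+1}-c_m)=a_0c_{m+2}=0$. So the dimension is $1$ if $3\mid m+2$, that is, $m\equiv1\pmod3$, and $0$ otherwise. $\square$

Hence Proposition 7 also applies to $F_1=f'_{m+1}$, $F_2=f'_m$, with $\dim Y=\ell$ if $m\equiv1\pmod3$ and $Y=0$ otherwise. Here $u^{(1)}+u^{(2)}=v'_m$.

## 9. All rigid matrices over an $\ell$-dimensional space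

Proposition 7 turns presilting complexes into rigid matrices over $Y$, so we need the list of these. It is the classical description for generalized Kronecker quivers. Here is a proof.

Let $\ell\ge2$ and $\dim Y=\ell$. Put $x_0=0$, $x_1=1$, $x_{i+1}=\ell x_i-x_{i-1}$. As $x_{i+1}-x_i\ge x_i-x_{i-1}$ for $i\ge1$, the sequence is strictly increasing. Put $p_i=(x_{i+1},x_i)$ and $p'_i=(x_i,x_{i+1})$ for $i\ge0$. So $p_0=(1,0)$, $p_1=(\ell,1)$, $p_{i+1}=\ell p_i-p_{i-1}$, and $p_i'$ is $p_i$ with swapped entries. For $\ell=2$ we get $x_i=i$ and $p_i=(i+1,i)$.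

**Lemma 9.** (a) For every $i\ge0$ there is a matrix $\eta_i$ over $Y$ of size $p_i$ such that $\eta_i^{\oplus a}\oplus\eta_{i+1}^{\oplus b}$ is rigid for all $a,b\ge0$. The transposes $\eta'_i=\eta_i^T$, of size $p'_i$, have the same property.

(b) Every rigid matrix of size $(c,d)\neq(0,0)$ is equivalent to some $\eta_i^{\oplus a}\oplus\eta_{i+1}^{\oplus b}$ if $c>d$, and to some $\eta_i'^{\oplus a}\oplus\eta_{i+1}'^{\oplus b}$ if $c<d$. The case $c=d$ does not occur.

(c) The matrices $\eta_i,\eta'_i$ are indecomposable, that is, not equivalent to a direct sum of two matrices of sizes $\ne(0,0)$.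

*Proof of (a).* Let $B=\begin{pmatrix}k&Y\\0&k\end{pmatrix}$, which is hereditary, with $Q_i=e_iB$. For matrices $\eta,\zeta$ over $Y$ form $P_\eta=(Q_2^d\to Q_1^c)$ and $P_\zeta$. As in (1), $\eta$ is rigid if and only if $P_\eta$ is presilting. We construct complexes $T_{-1},T_0,T_1,\dots$ by repeated cones.

**Step 1: one cone.** Say that a pair $(T,T')$ in $\mathsf K^{\mathrm b}(\operatorname{proj}B)$ is *good* if $\operatorname{Hom}(T,T[j])$ and $\operatorname{Hom}(T',T'[j])$ are $k$ for $j=0$ and $0$ for $j\ne0$; $\operatorname{Hom}(T',T[j])=0$ for all $j$; and $\operatorname{Hom}(T,T'[j])$ has dimension $\ell$ for $j=0$ and is $0$ for $j\neq0$. Given a good pair, choose a basis of $V=\operatorname{Hom}(T,T')$, let $T\to T'^{\ell}$ have these basis elements as components, and complete to a triangle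
$$T\to T'^\ell\to T''\to T[1].$$
We claim that $(T',T'')$ is good.

* The map $\operatorname{Hom}(T'^\ell,T'[j])\to\operatorname{Hom}(T,T'[j])$ is bijective for all $j$: for $j=0$ it is $k^\ell\to V$ given by the basis, and otherwise both sides are $0$. So $\operatorname{Hom}(T'',T'[j])=0$ for all $j$.
* As $\operatorname{Hom}(T',T[j])=0$ for all $j$, we get $\operatorname{Hom}(T',T''[j])\cong\operatorname{Hom}(T',T'[j])^\ell$, of dimension $\ell$ for $j=0$ and $0$ otherwise.
* By the first bullet, $\operatorname{Hom}(T'',T''[j])\cong\operatorname{Hom}(T'',T[j+1])$. As $\operatorname{Hom}(T',T[j])=0$ for all $j$, this is $\cong\operatorname{Hom}(T[1],T[j+1])=\operatorname{Hom}(T,T[j])$, which has dimension $1$ for $j=0$ and is $0$ otherwise. A one-dimensional endomorphism algebra is $k$.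

**Step 2: iterate.** The pair $(T_{-1},T_0)=(Q_2,Q_1)$ is good, since $\operatorname{Hom}(Q_1,Q_2)=0$ and $\operatorname{Hom}(Q_2,Q_1)=Y$. Iterating gives $T_i$ for all $i\ge-1$ with every $(T_i,T_{i+1})$ good. In $K_0$ we have $[T_{i+1}]=\ell[T_i]-[T_{i-1}]$, with $[T_{-1}]=(0,1)$ and $[T_0]=(1,0)$. So $[T_i]=(x_{i+1},-x_i)$ for $i\ge0$.

**Step 3: $T_i$ is a 2-term complex.** We show by induction that each $T_i$ is isomorphic, in the derived category, to a module in degree $0$. This holds for $i=-1,0$. If it holds for $i-1$ and $i$, where $i\ge0$, then $T_{i+1}$ is the cone of a map of modules, so its cohomology lies in degrees $-1$ and $0$. It is indecomposable since its endomorphism algebra is $k$. Over a hereditary algebra, indecomposable complexes are shifts of modules, so $T_{i+1}$ is $N$ or $N[1]$ for a module $N$. Multiplying by $e_1$ and taking Euler characteristics ($\dim Q_1e_1=1$, $\dim Q_2e_1=0$) yields the first coordinate $x_{i+2}>0$ of $[T_{i+1}]$. For $N[1]$ it would be $-\dim Ne_1\le0$. So $T_{i+1}\cong N$. The minimal projective resolution of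 $N$ has length at most $1$, so $T_{i+1}$ is represented by a minimal 2-term complex, and it is presilting with $g$-vector $(x_{i+2},-x_{i+1})$. By Lemma 3 it is $P_{\eta_{i+1}}$ for a matrix $\eta_{i+1}$ of size $p_{i+1}$. For $T_0=Q_1$ let $\eta_0$ be the matrix of size $(1,0)$. As $(T_i,T_{i+1})$ is good, $T_i\oplus T_{i+1}$ is presilting, and all sums $\eta_i^{\oplus a}\oplus\eta_{i+1}^{\oplus b}$ are rigid.

Transposing the equation that defines rigidity shows that transposes of rigid matrices are rigid.

*Proof of (b).* Let $\eta$ be rigid of size $(c,d)\ne(0,0)$. The map $(\rho,\sigma)\mapsto\rho\eta+\eta\sigma$ is onto and has $(1,-1)\ne0$ in its kernel, so $q(c,d):=c^2+d^2-\ell cd\ge1$. For $c=d$ we have $q(c,c)=(2-\ell)c^2\le0$, so $c\ne d$. By transposition let $c>d$, and put $\tau=d/c\in[0,1)$. Then $1-\ell\tau+\tau^2>0$.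

The slopes $\tau_i=x_i/x_{i+1}$ of the $p_i$ satisfy $\tau_0=0$ and $\tau_{i+1}=1/(\ell-\tau_i)$, so all are $<1$ by induction. The determinant $x_{i+1}^2-x_ix_{i+2}$ of $(p_i,p_{i+1})$ equals that of $(p_{i-1},p_i)$, because $p_{i+1}=\ell p_i-p_{i-1}$, and it is $1$ for $i=0$. So
$$x_{i+1}^2-x_ix_{i+2}=1\quad(i\ge0),\tag{6}$$
and the $\tau_i$ increase strictly. Their limit $\mu\le1$ satisfies $\mu^2-\ell\mu+1=0$. The two roots of this equation have product $1$, so they are $\mu$ and $1/\mu\ge1$. Between them the polynomial $1-\ell\tau+\tau^2$ is $\le0$. Hence our $\tau\in[0,1)$ satisfies $\tau<\mu$, and there is $i$ with $\tau_i\le\tau<\tau_{i+1}$. By (6), $p_i,p_{i+1}$ is a $\mathbb Z$-basis of $\mathbb Z^2$, so $(c,d)=ap_i+bp_{i+1}$ with integers $a,b\ge0$. Now $\eta$ and $\eta_i^{\oplus a}\oplus\eta_{i+1}^{\oplus b}$ are rigid of the same size, hence equivalent by Lemma 6(a).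

*Proof of (c).* For the rigid matrix $\eta_i$, the kernel of $(\rho,\sigma)\mapsto\rho\eta_i+\eta_i\sigma$ has dimension $q(p_i)=x_{i+1}^2+x_i(x_i-\ell x_{i+1})=x_{i+1}^2-x_ix_{i+2}=1$. So the pairs with $\rho\eta_i=\eta_i\sigma$ are the scalars. A nontrivial decomposition would give a nonscalar such pair, namely the projection to one summand. The transposes are treated in the same way. $\square$

For $Y=X_0$ and $\ell=2$: the matrices $f_n^{\oplus c}\oplus f_{n+1}^{\oplus d}$ are rigid by Lemma 5(b), and $f_n'^{\oplus c}\oplus f_{n+1}'^{\oplus d}$ are rigid by Lemma 8(b). By Lemma 6(a) they are equivalent to the matrices of Lemma 9 of the same size. So **every nonempty rigid matrix over $X_0$ is equivalent to one of $f_n^{\oplus c}\oplus f_{n+1}^{\oplus d}$ or $f_n'^{\oplus c}\oplus f_{n+1}'^{\oplus d}$**, and all $f_n,f'_n$ are indecomposable.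

## 10. All silting cones of $A_\ell$

Let $\ell\ge2$ and $A=A_\ell$. We list all silting complexes and then read off the components. (For $K$ itself, where $R_1=S_1=X_1=0$, the same steps work with $Y=0$ for every pair below, and give the single line of Section 1.)

**Step 1: locate the $g$-vectors.** We claim that the $g$-vectors of all summands of a 2-term presilting complex $P$ lie in $\mathbb Z_{\ge0}\alpha+\mathbb Z_{\ge0}\beta$ for one of the pairs
$$(\alpha,\beta)=(e_1,e_2),\ (e_2,-e_1),\ (-e_1,-e_2),\ (u_n,u_{n+1}),\ (w_n,w_{n+1})\quad(n\ge0).$$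
By Lemma 3 the terms of $P$ have no common summand. If $P$ has terms $P^{-1}=0$, or $P^{-1}=P_1^a$ and $P^0=P_2^b$, or $P^0=0$, one of the first three pairs works. Otherwise $P=P_f$ with $f\in M_{a\times b}(X)$. By (i) in the proof of Proposition 7 its degree-0 part $f_0$ is rigid over $X_0$, so it is equivalent to $f_n^{\oplus c}\oplus f_{n+1}^{\oplus d}$, or to the primed version. Let $P_{f'}$ be a summand of $P_f$. An isomorphism of minimal complexes in the homotopy category comes from an isomorphism of complexes, given by invertible matrices over $R$ and $S$. Comparing degree-0 parts, $(f')_0$ is a direct summand of $f_0$ as a Kronecker representation. By the Krull–Schmidt theorem $(f')_0$ is equivalent to a sum of copies of $f_n$ and $f_{n+1}$ (or of the primed ones), so $g(P_{f'})$ lies in the monoid.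

**Step 2: the first three pairs.** Since $\operatorname{Hom}(P_1,P_2)=0$, the presilting complexes here are $P_1^a\oplus P_2^b$, $P_2^b\oplus P_1[1]^a$ and $P_1[1]^a\oplus P_2[1]^b$. All are presilting; for the middle one, $\operatorname{Hom}(P_1[1],P_2[1])=0$. The silting complexes are $A$, $P_2\oplus P_1[1]$, $A[1]$.

**Step 3: the pairs $(u_n,u_{n+1})$ and $(w_n,w_{n+1})$.** Use Proposition 7 with $(F_1,F_2)=(f_n,f_{n+1})$ or $(f'_{n+1},f'_n)$. It says that the presilting complexes with $g$-vector in $\mathbb Z_{\ge0}u^{(1)}+\mathbb Z_{\ge0}u^{(2)}$ are the $P_{f_\eta}$ with $\eta$ rigid over $Y$. The assignment $\eta\mapsto P_{f_\eta}$ is additive, and it respects equivalence: for $\zeta=\theta_1\eta\theta_2^{-1}$, the matrices acting as $\theta_1$ on the copies of $F_1$ and as $\theta_2$ on the copies of $F_2$ fix $F_1^{\oplus c}\oplus F_2^{\oplus d}$ and carry $s(\eta)$ to $s(\zeta)$, because $s$ is linear. So by Lemma 6(a) such a presilting complex is determined by its $g$-vector.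

*If $Y=0$*, these complexes are $P_{F_1}^c\oplus P_{F_2}^d$. Each $P_{F_i}$ is indecomposable: by Step 1 the $g$-vectors of two nonzero summands would be nonzero elements of the monoid with sum $u^{(i)}$, which is impossible. By Lemma 2 the pair contributes exactly one silting complex, $P_{F_1}\oplus P_{F_2}$.

*If $\dim Y=\ell$*, put $U_i=P_{f_{\eta_i}}$ and $U'_i=P_{f_{\eta'_i}}$ with the matrices of Lemma 9. So $U_0=P_{F_1}$, $U_0'=P_{F_2}$, and
$$g(U_i)=x_{i+1}u^{(1)}+x_iu^{(2)},\qquad g(U'_i)=x_iu^{(1)}+x_{i+1}u^{(2)}.$$
By Lemma 9(b) the nonzero presilting complexes of the pair are exactly the $U_i^a\oplus U_{i+1}^b$ and $U_i'^a\oplus U_{i+1}'^b$ with $(a,b)\neq(0,0)$. Each $U_i$ is indecomposable: if $U_i\cong P'\oplus P''$ with $P',P''\ne0$, then by Step 1 their $g$-vectors lie in the monoid, so $P'\cong P_{f_\zeta}$ and $P''\cong P_{f_{\zeta'}}$ by Proposition 7(b). Then $\zeta\oplus\zeta'$ is rigid by Proposition 7(a), of the same size as $\eta_i$, hence equivalent to it, against Lemma 9(c). The same holds for $U'_i$. Since $u^{(1)},u^{(2)}$ is a basis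 of $\mathbb Z^2$, all these complexes have different $g$-vectors. A basic presilting complex with two indecomposable summands is silting (Lemma 2). So the pair contributes exactly the silting complexes
$$U_i\oplus U_{i+1},\qquad U'_i\oplus U'_{i+1}\qquad(i\ge0).$$
Their cones form two infinite chains of consecutive cones inside the cone of $(u^{(1)},u^{(2)})$, one starting at each boundary ray. They lie on the two sides of the ray of $u^{(1)}+u^{(2)}$, which corresponds to $c=d$ and lies in no cone.

**Step 4: the cyclic order.** Go around from the ray of $e_1=u_0$ through the fourth quadrant to that of $-e_2=w_0$, and then through the other quadrants. The silting cones are: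

* for $3\mid n$, two infinite chains in the cone of $(u_n,u_{n+1})$, starting at $u_n$ and at $u_{n+1}$ and separated by the ray of $v_n$; for $3\nmid n$, the single cone of $(u_n,u_{n+1})$;
* for $n\equiv1\pmod3$, two infinite chains in the cone of $(w_n,w_{n+1})$, starting at $w_n$ and at $w_{n+1}$ and separated by the ray of $v'_n$; for $n\not\equiv1\pmod3$, the single cone of $(w_n,w_{n+1})$;
* the three cones of $A[1]$, $P_2\oplus P_1[1]$ and $A$.

Every ray of an indecomposable 2-term presilting complex is a side of exactly two of these cones. The rays of $U_i$ and $U'_i$ with $i\ge1$ lie inside a chain. The ray of $u_n$ or $w_n$ with $n\ge1$ gets one cone from each of the two pairs containing it. The ray of $e_1=u_0$ gets the cone of $A$ and one from $(u_0,u_1)$. The ray of $-e_2=w_0$ gets the cone of $A[1]$ and that of $(w_0,w_1)$. For $e_2$ and $-e_1$ it is clear. As presilting complexes are determined by their $g$-vectors, each indecomposable 2-term presilting $U$ is a summand of exactly two elements of $\mathsf{2\text{-}silt}\,A$.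

**Step 5: adjacent cones are joined by Hasse arrows, and conversely.** Let $T\ne T'$ be the two silting complexes containing $U$. By Lemma 2 one of them, the complex $B$ there, is $\ge$ the other, so say $T>T'$. Let $V\in\mathsf{2\text{-}silt}\,A$ with $T\ge V\ge T'$. Then $\operatorname{Hom}(U,V[i])=0$ for $i>0$ as $U\in\operatorname{add}T$, and $\operatorname{Hom}(V,U[i])=0$ for $i>0$ as $U\in\operatorname{add}T'$. So $U\oplus V$ is presilting. Its basic part has at most two indecomposable summands by Lemma 2, and $V$ already has two. Thus $U\in\operatorname{add}V$ and $V\in\{T,T'\}$. Hence $T\to T'$ is a Hasse arrow. Conversely, neighbors share an indecomposable summand by Lemma 1. So the Hasse graph is the adjacency graph of the cones.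

**Step 6: the components.** They are the maximal chains of consecutive cones:

* between $v_{3q}$ and $v_{3q+3}$: the chain in $(u_{3q},u_{3q+1})$ starting at $u_{3q+1}$, the cones $(u_{3q+1},u_{3q+2})$ and $(u_{3q+2},u_{3q+3})$, and the chain in $(u_{3q+3},u_{3q+4})$ starting at $u_{3q+3}$; this is $C_q^+$;
* between $v'_{3q+1}$ and $v'_{3q+4}$: the chain in $(w_{3q+1},w_{3q+2})$ starting at $w_{3q+2}$, the cones $(w_{3q+2},w_{3q+3})$ and $(w_{3q+3},w_{3q+4})$, and the chain in $(w_{3q+4},w_{3q+5})$ starting at $w_{3q+4}$; this is $C_q^-$;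
* what remains: the chain in $(u_0,u_1)$ starting at $u_0$, the cones of $A$, $P_2\oplus P_1[1]$, $A[1]$, the cone $(w_0,w_1)$, and the chain in $(w_1,w_2)$ starting at $w_1$; this is $C_\infty$.

Each begins and ends with an infinite chain, so it is a two-sided infinite line. There are exactly $\aleph_0$ components. This proves the first part of Theorem 2.

## 11. Every rank at least two

It remains to decide for which $n$ there is an algebra with $|A|=n$ and infinitely many components.

**Step 1: $n\le1$.** If $|A|=1$, let $P$ be the indecomposable projective. By Lemma 3 a minimal 2-term presilting complex has $P^{-1}=0$ or $P^0=0$. So $\mathsf{2\text{-}silt}\,A=\{P>P[1]\}$, which is connected. (If $|A|=0$, then $A=0$ and there is nothing to prove.)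

**Step 2: $n\ge2$.** Take $A_2\times k^{n-2}$. A complex over a product of algebras is a pair of complexes, so $\mathsf{2\text{-}silt}(A\times A')=\mathsf{2\text{-}silt}\,A\times\mathsf{2\text{-}silt}\,A'$ as posets. A cover in a product poset changes exactly one coordinate, by a cover. So components of the Hasse quiver of the product are products of components. Since $\mathsf{2\text{-}silt}\,k=\{k>k[1]\}$ is connected, $A_2\times k^{n-2}$ has exactly $\aleph_0$ components, and $|A_2\times k^{n-2}|=n$. This completes the proof of Theorem 2. $\blacksquare$
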